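\title{Representable implication semigroups do not form a variety}

\begin{abstract}
An implication semigroup is representable if it is isomorphic to a set of binary relations that is closed under relational composition and under implication relative to a transitive top relation. The representable implication semigroups form a quasivariety. We show that they do not form a variety: a finite algebra of relations on twelve points has a quotient, obtained by ignoring a single pair of points, that is not representable. In the other direction, a homomorphic image of a representable implication semigroup is representable whenever it has a least element $0$ with $0;1=0=1;0$, so the class obtained by adding the empty relation as a constant is a variety. Neither of the conditions $0;1=0$ and $1;0=0$ can be dropped.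
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a set and let $\top\subseteq X\times X$ be a transitive relation. For $R,Q\subseteq\top$ put
\[
R\to Q=(\top\setminus R)\cup Q,\qquad R;Q=\{(x,z)\mid \exists y\,((x,y)\in R\text{ and }(y,z)\in Q)\}.
\]
The first operation is classical implication, computed pair by pair inside $\top$. The second is relational composition, and transitivity of $\top$ keeps $R;Q$ inside $\top$. A \emph{proper implication semigroup} is an algebra $(A,\to,;)$ in which $A$ is a set of subrelations of a transitive relation $\top$ on some set $X$, contains $\top$, and is closed under the two operations; $X$ is its \emph{base} and $\top$ its \emph{top}. An algebra with two binary operations $\to$ and $;$ is a \emph{representable implication semigroup} if it is isomorphic to a proper one, and such an isomorphism is a \emph{representation}. We write $\mathsf{RIS}$ for the class of representable implication semigroups.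

Implication sees a good part of the Boolean structure. Checking pair by pair, one finds in every proper algebra
\begin{equation}\label{eq:basic}
\begin{gathered}
R\to R=\top,\qquad (R\to Q)\to Q=R\cup Q,\\
R_1\to(R_2\to\cdots\to(R_n\to Q)\cdots)=\top\iff R_1\cap\dots\cap R_n\subseteq Q .
\end{gathered}
\end{equation}
So the top, unions and inclusions can be expressed. The empty relation cannot, and it need not belong to $A$; this will turn out to be decisive. In a homomorphic image of a representable algebra we use \eqref{eq:basic} as a definition:
\[
1:=a\to a,\qquad a\vee b:=(a\to b)\to b,\qquad a\le b\ \text{ means }\ a\to b=1 .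
\]
Lemma~\ref{lem:order} shows that $1$ does not depend on $a$ and that $\le$ is a partial order.

Recall that a \emph{variety} is a class of algebras defined by equations, and a \emph{quasivariety} is a class defined by \emph{quasi-equations}, that is, universally quantified implications from a finite conjunction of equations to an equation. By Birkhoff's theorem, a class of algebras of one signature is a variety if and only if it is closed under homomorphic images, subalgebras and direct products. It is known that $\mathsf{RIS}$ is a quasivariety. The question we answer comes from Lewis-Smith and \v{S}emrl~\cite{LS}: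
\begin{quote}
\emph{Is $\mathsf{RIS}$ a variety?}
\end{quote}
Closure under subalgebras and products is easy (Lemma~\ref{lem:union}), so the question is whether every homomorphic image of a proper implication semigroup is representable. There are two reasons to guess that it is. Implication alone causes no difficulty: a quotient of a finite proper algebra is again an algebra of sets as far as $\to$ is concerned (Proposition~\ref{prop:delete}). And when the empty relation is available the guess is correct (Corollary~\ref{cor:zero}). Nevertheless the answer is no.

For a signature $\tau$ with $\{\to,;\}\subseteq\tau\subseteq\{\to,;,\cup,\cap,\top\}$, call a $\tau$-algebra \emph{representable} if it is isomorphic to a proper implication semigroup that is closed under the set operations in $\tau$ and carries them as its operations, with $\top$ as a constant.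

\begin{theorem}\label{thm:main}
There are a finite proper implication semigroup $A$ on a $12$-element base and a congruence $\theta$ of $A$ such that $B=A/\theta$ is not representable. Hence $\mathsf{RIS}$ is not a variety. Moreover:
\begin{enumerate}
\item[(a)] the same $A$ and $\theta$ work for every signature $\tau$ with $\{\to,;\}\subseteq\tau\subseteq\{\to,;,\cup,\cap,\top\}$, so the class of representable $\tau$-algebras is not a variety;
\item[(b)] $B$ has a least element $0$, and $0;0=0$ and $0;1=0$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:pos}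
Let $B$ be a homomorphic image of a representable implication semigroup. If $B$ has a least element $0$ with $0;1=0=1;0$, then $B$ is representable, with $0$ represented by $\varnothing$.
\end{theorem}

\begin{corollary}\label{cor:zero}
The class of algebras $(C,\to,;,0)$ isomorphic to a proper implication semigroup containing $\varnothing$, with $0$ interpreted as $\varnothing$, is a variety.
\end{corollary}

\begin{proposition}\label{prop:sharp}
Neither of the conditions $0;1=0$ and $1;0=0$ can be dropped from Theorem~\ref{thm:pos}.
\end{proposition}

Section~\ref{sec:delete} describes quotients of finite proper algebras as deletions of pairs and works out two small deletions; they show what a counterexample has to overcome. The algebra $A$ is built in Section~\ref{sec:A}, and Section~\ref{sec:quasi} exhibits a quasi-equation that holds in $\mathsf{RIS}$ and fails in $B$. The remaining results are proved in Section~\ref{sec:zero}.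

\section{Order, disjoint unions and filters}\label{sec:prelim}

Algebras are nonempty. An equation that holds in an algebra holds in its homomorphic images, and this is our only access to the arithmetic of a quotient. We abbreviate the equation $a\to(b\to c)=1$ to
\[
a\wedge b\le c .
\]
No meet operation is involved; by \eqref{eq:basic}, in a proper algebra the abbreviation says $a\cap b\subseteq c$.

\begin{lemma}\label{lem:order}
Let $B$ be a homomorphic image of a representable implication semigroup. Then $1=a\to a$ does not depend on $a$, and $1\to a=a$ for all $a$. The relation $\le$ is a partial order with greatest element $1$, and composition is associative and monotone in each argument.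
\end{lemma}

\begin{proof}
The following equations hold in every proper algebra, by \eqref{eq:basic} and because composition of relations is associative and monotone for $\subseteq$; hence they hold in $B$:
\begin{gather*}
a\to a=b\to b,\qquad 1\to a=a,\qquad a\to 1=1,\qquad a\vee b=b\vee a,\\
(a\to b)\to((b\to c)\to(a\to c))=1,\qquad (a;b);c=a;(b;c),\\
(a;c)\to((a\vee b);c)=1,\qquad (c;a)\to(c;(a\vee b))=1 .
\end{gather*}
If $a\le b$, then $a\vee b=(a\to b)\to b=1\to b=b$. So $a\le b$ and $b\le a$ give $b=a\vee b=b\vee a=a$, and $a\le b$ gives $a;c\le b;c$ and $c;a\le c;b$. If $a\le b$ and $b\le c$, the fifth equation reads $1\to(1\to(a\to c))=1$, that is, $a\le c$.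
\end{proof}

In particular, for a least element $0$ the hypothesis $0;1=0=1;0$ of Theorem~\ref{thm:pos} says that $0$ is absorbing: $0;a\le 0;1=0$ and $a;0\le 1;0=0$ for every $a$.

\begin{lemma}\label{lem:union}
Let $C$ be an algebra and let $\varphi_i$ $(i\in I)$ be homomorphisms from $C$ to proper implication semigroups with tops $\top_i$ and pairwise disjoint bases. Then $\varphi(a)=\bigcup_{i\in I}\varphi_i(a)$ is a homomorphism from $C$ onto a proper implication semigroup with top $\bigcup_{i\in I}\top_i$. It is injective if any two distinct elements of $C$ have distinct images under some $\varphi_i$. Consequently $\mathsf{RIS}$ is closed under direct products; it is also closed under subalgebras.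
\end{lemma}

\begin{proof}
A pair from the $i$th base and a pair from the $j$th base can be composed only if $i=j$. Hence $\top=\bigcup_i\top_i$ is transitive and $\varphi(a);\varphi(b)=\bigcup_i\varphi_i(a);\varphi_i(b)=\varphi(a;b)$. Since the $\top_i$ are disjoint, $(\top\setminus\varphi(a))\cup\varphi(b)=\bigcup_i\big((\top_i\setminus\varphi_i(a))\cup\varphi_i(b)\big)=\varphi(a\to b)$. The image contains $\top=\varphi(a\to a)$, and $\varphi_i(a)=\varphi(a)\cap\top_i$ gives injectivity. If $I$ is empty, the image is $\{\varnothing\}$ with top $\varnothing$. For a product of proper algebras, make the bases disjoint and let the $\varphi_i$ be the projections. A subalgebra of a proper algebra contains some $R$, hence $R\to R=\top$, and so it is proper.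
\end{proof}

The last lemma describes a quotient map through the relations that it sends to $1$.

\begin{lemma}\label{lem:filter}
Let $\pi\colon A\to B$ be a surjective homomorphism with $A$ proper, let $\mathcal F=\pi^{-1}(1)$, and let $R,Q\in A$.
\begin{enumerate}
\item[(a)] $R\to Q\in\mathcal F$ if and only if $\pi(R)\le\pi(Q)$.
\item[(b)] If $F_1,\dots,F_n\in\mathcal F$ $(n\ge0)$ and $F_1\cap\dots\cap F_n\cap R\subseteq Q$, then $\pi(R)\le\pi(Q)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is the definition of $\le$, since $\pi(R\to Q)=\pi(R)\to\pi(Q)$. In (b), $F_1\to(\cdots\to(F_n\to(R\to Q))\cdots)=\top$ by \eqref{eq:basic}. Apply $\pi$ and use $1\to a=a$ repeatedly to get $\pi(R)\to\pi(Q)=1$.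
\end{proof}

\section{Quotients delete pairs}\label{sec:delete}

\begin{proposition}\label{prop:delete}
Let $\pi\colon A\to B$ be a surjective homomorphism with $A$ proper and finite, and let $K=\bigcap\pi^{-1}(1)$. Then $\pi(R)\le\pi(Q)$ if and only if $R\cap K\subseteq Q$. In particular $\pi(R)=\pi(Q)$ if and only if $R\cap K=Q\cap K$.
\end{proposition}

\begin{proof}
If $\pi(R)\le\pi(Q)$, then $K\subseteq R\to Q$ by Lemma~\ref{lem:filter}(a), so $R\cap K\subseteq Q$. The converse is Lemma~\ref{lem:filter}(b), applied to all of the finitely many members of $\pi^{-1}(1)$.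
\end{proof}

Thus a quotient \emph{keeps} the pairs in $K$ and \emph{deletes} those in $\top\setminus K$. The injective map $\pi(R)\mapsto R\cap K$ turns $\to$ into implication relative to $K$, because $(R\to Q)\cap K=(K\setminus R)\cup(Q\cap K)$. What may go wrong is composition: $K$ need not be transitive.

We shall delete a single pair $e\in\top$. For $R,Q\subseteq\top$ let $R\mathrel{\theta_e}Q$ mean $R\setminus\{e\}=Q\setminus\{e\}$.

\begin{lemma}\label{lem:single}
Let $A$ be proper and $e\in\top$. Suppose that for all $R,Q\in A$
\begin{equation}\label{eq:crit}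
(R\cup\{e\});Q\ \mathrel{\theta_e}\ R;Q\qquad\text{and}\qquad Q;(R\cup\{e\})\ \mathrel{\theta_e}\ Q;R .
\end{equation}
Then $\theta_e$ is a congruence of $A$, and it is compatible with $\cup$ and $\cap$. If moreover $R\setminus\{e\}\in A$ for all $R\in A$, then $A/\theta_e$ is isomorphic to $B=\{R\in A\mid e\notin R\}$ with the operations
\[
R\Rightarrow Q=(R\to Q)\setminus\{e\},\qquad R\circ Q=(R;Q)\setminus\{e\}.
\]
In $B$ the top is $1=\top\setminus\{e\}$, the order is $\subseteq$, the operation $\vee$ is $\cup$, and $R\wedge Q\le T$ means $R\cap Q\subseteq T$.
\end{lemma}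

\begin{proof}
Whether a pair other than $e$ lies in $R\to Q$, $R\cup Q$ or $R\cap Q$ depends only on whether it lies in $R$ and in $Q$; so $\theta_e$ is compatible with these operations. If $R\mathrel{\theta_e}R'$, then $R\cup\{e\}=R'\cup\{e\}$, and \eqref{eq:crit} relates both $R;Q$ and $R';Q$ to $(R\cup\{e\});Q$, and both $Q;R$ and $Q;R'$ to $Q;(R\cup\{e\})$. So $\theta_e$ is compatible with composition. Under the extra assumption each class has exactly one member without $e$, and the quotient map becomes $R\mapsto R\setminus\{e\}$. It sends $\top$ to $1$ and $R\cup Q$ to $R\vee Q$. For $R,Q,T\in B$ we have $R\Rightarrow(Q\Rightarrow T)=(R\to(Q\to T))\setminus\{e\}$, which equals $1$ if and only if $R\cap Q\subseteq T\cup\{e\}$, that is, $R\cap Q\subseteq T$. The same argument with one premise describes the order.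
\end{proof}

\begin{example}[cutting a triangle]\label{ex:cut}
Let $\top=\{(r,z),(z,w),(r,w)\}$ on three points, let $A$ consist of all subsets of $\top$, and let $e=(r,w)$. Every product of subsets of $\top$ is contained in $\{e\}$, so \eqref{eq:crit} holds, and all products in the quotient equal $\varnothing$. The kept set $\{(r,z),(z,w)\}$ is not transitive, but the repair is easy: split $z$ into two points and use the top $\{(r,z),(z',w)\}$. No two pairs can now be composed, and the quotient is represented.

Cutting succeeded because no kept pair lay above the triangle. With all subsets of the top available, none can: if we add a predecessor $u$ of $r$, then $\{(u,r)\};\{e\}=\{(u,w)\}$ and $\{(u,r)\};\varnothing=\varnothing$, so a congruence that deletes $e$ also deletes $(u,w)$. This is the mechanism behind Theorem~\ref{thm:pos}.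
\end{example}

To keep $(u,w)$ while deleting $e$, we need $(u,w)\in Q;R$ whenever $(u,r)\in Q$, whatever $R$ is. So we give $u$ a second route to $w$: a \emph{decoy} $r'$, such that no relation of the algebra separates $(u,r)$ from $(u,r')$, and such that $(r',w)$ lies in every relation. The last requirement must survive composition, so $(r',w)$ has to lie in $O;O$, where $O$ is the least relation. A looped point $p$ between $r'$ and $w$ achieves this.

\begin{example}[one decoy]\label{ex:decoy}
Let $\top$ be the transitive closure of the arrows $u\to r\to z\to w$, $\ u\to r'\to p\to w$ and $p\to p$ on six points, and let $O=\{(r',p),(r',w),(p,p),(p,w)\}$ be the set of pairs of $\top$ that start at $r'$ or $p$. Let $A$ consist of all $R$ with $O\subseteq R\subseteq\top$ that contain both or neither of $(u,r)$, $(u,r')$. It is closed under $\to$. It is closed under composition, because $O;O=O$ and neither $(u,r)$ nor $(u,r')$ lies in $\top;\top$. Let $e=(r,w)$. As $w$ has no successor, $(R\cup\{e\});Q=R;Q$. A pair of $Q;\{e\}$ must be $(u,w)$ with $(u,r)\in Q$; then $(u,r')\in Q$ and $(r',w)\in R$, so $(u,w)\in Q;R$. By Lemma~\ref{lem:single}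 we obtain a quotient $B$ with least element $0=O$, and $(u,w)$ is kept.

Write $[M]=O\cup M$, dropping braces. In $B$ we have
\begin{gather*}
[(u,w)]\le[(u,z)]\circ[(z,w)],\qquad [(u,z)]\le[(u,r),(u,r')]\circ[(r,z)],\\
[(r,z)]\circ[(z,w)]=0=0\circ0 .
\end{gather*}
Let $\psi$ be any representation of $B$. By the first line, every pair $(\bar u,\bar w)\in\psi([(u,w)])$ lies over a path $\bar u,\bar r,\bar z,\bar w$, so the triangle cannot be cut. By the second line, $(\bar r,\bar w)\in\psi(0)$: the deleted pair returns as a member of \emph{every} relation, and it needs a midpoint $\bar p$ with $(\bar r,\bar p),(\bar p,\bar w)\in\psi(0)$.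

Here $r$ can borrow the midpoint of its decoy. Put $N=\{(r,p),(r,w)\}$ and $\psi(R)=R\cup N$ for $R\in B$. The top $\psi(1)=\top\cup\{(r,p)\}$ is transitive, since $(u,p),(r,w)\in\top$. The map $\psi$ is injective and preserves implication, because $N$ is disjoint from the members of $B$ and is added to all of them. For composition, $N;N=\varnothing$ and $N;Q=N$, while $R;N$ is empty unless $(u,r)\in R$, in which case $(u,r')\in R$ and $R;N=\{(u,p),(u,w)\}\subseteq R;O\subseteq R;Q$. Hence $\psi(R);\psi(Q)=(R;Q)\cup N=\psi(R\circ Q)$, and $B$ is representable.
\end{example}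

The counterexample blocks this repair by making two incompatible demands on the midpoint. Give $r$ two predecessors $u_1,u_2$, with separate decoys $r_1,r_2$ and midpoints $p_1,p_2$. Since $u_j$ cannot tell $r$ from $r_j$, a midpoint for $(r,w)$ must look like $p_j$ from $u_j$. A common predecessor $x$ of $u_1$ and $u_2$ tells $p_1$ from $p_2$, and so no midpoint can exist. The new point has a cost: $x$ precedes $r$, so $(x,r)$ needs a decoy as well. We tie $(x,r)$ to both $(x,r_1)$ and $(x,r_2)$, which keeps the construction symmetric. A product that reaches $(x,r)$ through $u_1$ must then contain $(x,r_2)$ too, although $u_1$ does not precede $r_2$. An auxiliary point $v_1$, imitating $u_1$, supplies this route, and $v_2$ does the same for $u_2$ and $r_1$.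

\section{The twelve-point algebra}\label{sec:A}

Let $X=\{x,u_1,u_2,v_1,v_2,r,r_1,r_2,p_1,p_2,z,w\}$ and let $\top$ be the transitive closure of the solid arrows in Figure~\ref{fig:A}, namely the arrows from $x$ to $u_1,u_2,v_1,v_2$, from $u_j$ to $r$ and $r_j$, from $v_1$ to $r_2$, from $v_2$ to $r_1$, and $r\to z\to w$, $\ r_j\to p_j\to w$, $\ p_j\to p_j$ for $j=1,2$. Following the arrows gives the successors of each point:
\begin{center}
\begin{tabular}{c|l@{\qquad}c|l@{\qquad}c|l}
$x$ & all points but $x$ & $v_2$ & $r_1,p_1,w$ & $z$ & $w$\\
$u_1$ & $r,r_1,z,p_1,w$ & $r$ & $z,w$ & $p_1$ & $p_1,w$\\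
$u_2$ & $r,r_2,z,p_2,w$ & $r_1$ & $p_1,w$ & $p_2$ & $p_2,w$\\
$v_1$ & $r_2,p_2,w$ & $r_2$ & $p_2,w$ & $w$ & none
\end{tabular}
\end{center}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,xscale=1.3,yscale=1.25]
\node (x) at (0,4) {$x$};
\node (v2) at (-3,3) {$v_2$}; \node (u1) at (-1,3) {$u_1$};
\node (u2) at (1,3) {$u_2$}; \node (v1) at (3,3) {$v_1$};
\node (r1) at (-2,2) {$r_1$}; \node (r) at (0,2) {$r$}; \node (r2) at (2,2) {$r_2$};
\node (p1) at (-2,1) {$p_1$}; \node (z) at (0,1) {$z$}; \node (p2) at (2,1) {$p_2$};
\node (w) at (0,0) {$w$};
\begin{scope}[every node/.style={fill=white,inner sep=1pt,font=\scriptsize}]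
\path[->] (x) edge node {$S_2$} (v2) edge node {$S_1$} (u1) edge node {$S_2$} (u2) edge node {$S_1$} (v1);
\path[->] (v2) edge node {$T_2$} (r1);
\path[->] (u1) edge node {$T_1$} (r1) edge node {$T_1$} (r);
\path[->] (u2) edge node {$T_2$} (r) edge node {$T_2$} (r2);
\path[->] (v1) edge node {$T_1$} (r2);
\path[->] (r) edge (z);
\path[->] (z) edge (w);
\path[->,very thick] (r1) edge (p1);
\path[->,very thick] (r2) edge (p2);
\path[->,very thick] (p1) edge (w) edge[loop left] (p1);
\path[->,very thick] (p2) edge (w) edge[loop right] (p2);
\path[->,dotted,thick] (r) edge[bend left=50] node {$e$} (w);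
\end{scope}
\end{tikzpicture}
\caption{The top relation $\top$ of the algebra $A$ is the transitive closure of the solid arrows. Arrows with the same label form one class: a relation of $A$ contains all of them or none. The pairs $(x,r),(x,r_1),(x,r_2)$ form a further class $H$, not drawn. The thick arrows and their composites form the class $O$, which lies in every relation of $A$. The dotted pair $e=(r,w)$ is deleted in the quotient $B$.}
\label{fig:A}
\end{figure}

Partition $\top$ into the following \emph{classes}:
\begin{gather*}
O=\{(r_j,p_j),(r_j,w),(p_j,p_j),(p_j,w)\mid j=1,2\},\\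
S_1=\{(x,u_1),(x,v_1)\},\qquad T_1=\{(u_1,r),(u_1,r_1),(v_1,r_2)\},\\
S_2=\{(x,u_2),(x,v_2)\},\qquad T_2=\{(u_2,r),(u_2,r_2),(v_2,r_1)\},\\
H=\{(x,r),(x,r_1),(x,r_2)\},
\end{gather*}
and one singleton class for each remaining pair of $\top$. Let $A$ be the set of all unions of classes that contain $O$.

The class $O$ consists of all pairs of $\top$ that start at $r_1,r_2,p_1$ or $p_2$, so $O;\top\subseteq O$. Each pair of $O$ factors through $p_j$, as $(r_j,p_j)$ or $(p_j,p_j)$ followed by $(p_j,p_j)$ or $(p_j,w)$. Therefore
\begin{equation}\label{eq:O}
O;O=O;\top=O .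
\end{equation}

\begin{proposition}\label{prop:A}
$A$ is a proper implication semigroup, closed under $\cup$ and $\cap$.
\end{proposition}

\begin{proof}
The set $A$ contains $\top$. If $R,Q\in A$, then $R\to Q$, $R\cup Q$ and $R\cap Q$ are unions of classes containing $O$. Further $O=O;O\subseteq R;Q\subseteq\top$, so it remains to show that $R;Q$ contains all or none of each $S_j$, each $T_j$, and $H$.

\emph{The classes $S_j$.} The only predecessor of $u_1,u_2,v_1,v_2$ is $x$, and $(x,x)\notin\top$. So $S_j\cap(\top;\top)=\varnothing$.

\emph{The classes $T_j$.} The predecessors of $r$ are $x,u_1,u_2$; those of $r_1$ are $x,u_1,v_2$; those of $r_2$ are $x,u_2,v_1$. None of these points is a successor of a point $u_i$ or $v_i$. So $T_j\cap(\top;\top)=\varnothing$.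

\emph{The class $H$.} By the list of predecessors, and as $(x,x)\notin\top$, each pair of $H$ has exactly two midpoints in $\top$:
\begin{center}
\begin{tabular}{c|ccc}
 & $(x,r)$ & $(x,r_1)$ & $(x,r_2)$\\ \hline
midpoint with steps in $S_1$, $T_1$ & $u_1$ & $u_1$ & $v_1$\\
midpoint with steps in $S_2$, $T_2$ & $u_2$ & $v_2$ & $u_2$
\end{tabular}
\end{center}
Hence each pair of $H$ lies in $R;Q$ if and only if $S_1\subseteq R$ and $T_1\subseteq Q$, or $S_2\subseteq R$ and $T_2\subseteq Q$. This condition is the same for the three pairs.
\end{proof}

The table also shows $H\subseteq S_j;T_j$ for $j=1,2$. Now let $e=(r,w)$, a singleton class, and let $\theta=\theta_e$.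

\begin{proposition}\label{prop:theta}
$\theta$ is a congruence of $A$, compatible with $\cup$ and $\cap$.
\end{proposition}

\begin{proof}
We verify \eqref{eq:crit}, with equality. Let $R,Q\in A$. Since $w$ has no successor, $(R\cup\{e\});Q=R;Q$. A pair of $Q;\{e\}$ has the form $(y,w)$ with $(y,r)\in Q$, so $y\in\{u_1,u_2,x\}$. If $y=u_j$, then $T_j\subseteq Q$, so $(u_j,r_j)\in Q$, and $(r_j,w)\in O\subseteq R$ gives $(u_j,w)\in Q;R$. If $y=x$, then $H\subseteq Q$, so $(x,r_1)\in Q$, and $(r_1,w)\in O\subseteq R$ gives $(x,w)\in Q;R$. Thus $Q;(R\cup\{e\})=Q;R$, and Lemma~\ref{lem:single} applies.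
\end{proof}

As $\{e\}$ is a class different from $O$, the set $A$ is closed under removing $e$, and we identify $B=A/\theta$ with $\{R\in A\mid e\notin R\}$ as in Lemma~\ref{lem:single}. Its least element is $0=O$, and \eqref{eq:O} gives $0\circ0=0$ and $0\circ1=0$. For a union $M$ of classes other than $O$ and $\{e\}$ write $[M]=O\cup M\in B$, dropping braces around listed pairs. Expanding $(O\cup M);(O\cup N)$ and using \eqref{eq:O}, we obtain the multiplication rule
\begin{equation}\label{eq:mult}
[M]\circ[N]=\big(O\cup(M;N)\cup(M;O)\big)\setminus\{e\}.
\end{equation}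
The term $M;O$ is empty unless $M$ has a pair ending at $r_1,r_2,p_1$ or $p_2$, and all pairs of $M;O$ end at $p_1,p_2$ or $w$.

\section{A quasi-equation that fails in the quotient}\label{sec:quasi}

To show that $B$ has no representation on any base, we must replay the argument sketched at the end of Section~\ref{sec:delete} using only equations that hold in $B$. Two difficulties arise. First, every element of $B$ contains $O$, so a pair produced in a representation may be a pair of the least relation instead of the intended copy of a pair of $\top$; premises of the form $\cdots\le o$ close these escapes. Second, the classes $S_j$ and $T_j$ do not separate $u_j$ from $v_j$, so a point meant as a copy of $u_j$ might behave like $v_j$. The point $z$, which succeeds $u_j$ but not $v_j$, excludes this.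

The variables of the quasi-equation will take the following values in $B$, for $j=1,2$:
\begin{equation}\label{eq:values}
\begin{gathered}
o=0,\quad k=m=[(x,w)],\quad a=[(x,z)],\quad b=[(r,z)],\quad c=[(z,w)],\\
h=[H],\quad s_j=[S_j],\quad t_j=[T_j],\quad d_j=[(u_j,z)],\quad f_j=[(u_j,p_j),(u_j,w)],\\
g_1=[(v_1,p_2),(v_1,w)],\qquad g_2=[(v_2,p_1),(v_2,w)].
\end{gathered}
\end{equation}

\begin{lemma}\label{lem:quasi}
Let $C\in\mathsf{RIS}$ and let $o,k,m,a,b,c,h$ and $s_j,t_j,d_j,f_j,g_j$ $(j=1,2)$ be elements of $C$ such that, for $j=1,2$,
\begin{enumerate}
\item[(Q1)] $o\le o;o$,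
\item[(Q2)] $k\le a;c$, \ $a\le h;b$ \ and \ $h\le s_j;t_j$,
\item[(Q3)] $b;c\le o$,
\item[(Q4)] $t_j;b\le d_j\vee(t_j;o)$,
\item[(Q5)] $a\wedge(s_j;t_j;o)\le o$ \ and \ $k\wedge(o;c)\le o$,
\item[(Q6)] $t_j;o\le f_j\vee g_j$, \ $(g_j;o)\wedge(d_j;c)\le o$ \ and \ $k\wedge(s_j;o)\le o$,
\item[(Q7)] $(s_1;f_1)\wedge(s_2;f_2)\le m$ \ and \ $k\wedge(m;o)\le o$.
\end{enumerate}
Then $k\le o$.
\end{lemma}

\begin{proof}
The premises and the conclusion are equations, so we may assume that $C$ is proper. Suppose that $(\bar x,\bar w)\in k\setminus o$. Points of the base of $C$ are named after the points of Figure~\ref{fig:A} that they imitate.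

\emph{The configuration.} By (Q2) there is $\bar z$ with $(\bar x,\bar z)\in a$ and $(\bar z,\bar w)\in c$; then $\bar r$ with $(\bar x,\bar r)\in h$ and $(\bar r,\bar z)\in b$; then $\bar u_1,\bar u_2$ with $(\bar x,\bar u_j)\in s_j$ and $(\bar u_j,\bar r)\in t_j$.

\emph{The midpoint.} By (Q3) and (Q1), $(\bar r,\bar w)\in b;c\subseteq o\subseteq o;o$. So there is $\bar p$ with $(\bar r,\bar p)\in o$ and $(\bar p,\bar w)\in o$.

\emph{The point $\bar u_j$ sees $\bar z$ correctly: $(\bar u_j,\bar z)\in d_j$.} We have $(\bar u_j,\bar z)\in t_j;b$. If the pair is not in $d_j$, then it is in $t_j;o$ by (Q4). Then $(\bar x,\bar z)\in a\cap(s_j;t_j;o)\subseteq o$, and so $(\bar x,\bar w)\in k\cap(o;c)\subseteq o$, both by (Q5). This contradicts the choice of $(\bar x,\bar w)$.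

\emph{The point $\bar u_j$ sees $\bar p$ as $p_j$ or $w$: $(\bar u_j,\bar p)\in f_j$.} We have $(\bar u_j,\bar p)\in t_j;o\subseteq f_j\cup g_j$ by (Q6). Suppose that the pair is in $g_j$. Then $(\bar u_j,\bar w)$ lies in $g_j;o$ through $\bar p$ and in $d_j;c$ through $\bar z$, hence in $o$. So $(\bar x,\bar w)\in k\cap(s_j;o)\subseteq o$ by (Q6), a contradiction.

\emph{The clash at $\bar x$.} Through $\bar u_1$ and $\bar u_2$ we get $(\bar x,\bar p)\in(s_1;f_1)\cap(s_2;f_2)\subseteq m$. Hence $(\bar x,\bar w)\in k\cap(m;o)\subseteq o$ by (Q7), a contradiction.
\end{proof}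

\begin{proposition}\label{prop:B}
The elements \eqref{eq:values} of $B$ satisfy \textup{(Q1)--(Q7)}, but $k\not\le o$. Hence $B$ is not representable.
\end{proposition}

\begin{proof}
All pairs listed in \eqref{eq:values} are singleton classes different from $\{e\}$, so these elements belong to $B$. The permutation of $X$ that exchanges the indices $1$ and $2$ and fixes $x,r,z,w$ preserves $\top$, $O$, $H$ and $e$, and exchanges $S_1$ with $S_2$ and $T_1$ with $T_2$. It induces an automorphism of $B$ that fixes $o,k,m,a,b,c,h$ and exchanges the indexed elements. So it suffices to treat $j=1$. All products are computed by \eqref{eq:mult}, and each of them contains $O$.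

(Q1) $0\circ0=0$.

(Q2) The pair $(x,w)$ lies in $a\circ c$ through $z$, and $(x,z)$ lies in $h\circ b$ through $r$. Also $H\subseteq S_1;T_1$.

(Q3) $\{(r,z)\};\{(z,w)\}=\{e\}$ and $\{(r,z)\};O=\varnothing$, so $b\circ c=O$.

(Q4) $T_1;\{(r,z)\}=\{(u_1,z)\}$, so $t_1\circ b\subseteq O\cup\{(u_1,z)\}\cup(T_1;O)$. No pair of $T_1;O$ starts at $r$, so $t_1\circ o=O\cup(T_1;O)$, and the inclusion follows.

(Q5) The element $(s_1\circ t_1)\circ o$ is contained in $\top;O$, and no pair of $\top;O$ ends at $z$. So its intersection with $a=O\cup\{(x,z)\}$ is $O$. Also $o\circ c=O$.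

(Q6) In $T_1;O$ the pair $(u_1,r)$ contributes nothing, $(u_1,r_1)$ contributes $(u_1,p_1)$ and $(u_1,w)$, and $(v_1,r_2)$ contributes $(v_1,p_2)$ and $(v_1,w)$. So $t_1\circ o=f_1\cup g_1$. Next, $\{(v_1,p_2),(v_1,w)\};O=\{(v_1,p_2),(v_1,w)\}$, so $g_1\circ o=g_1$, while $d_1\circ c=[(u_1,w)]$; the intersection is $O$. Finally $S_1;O=\varnothing$, so $s_1\circ o=O$.

(Q7) Since $S_j;O=\varnothing$, we get $s_j\circ f_j=[(x,p_j),(x,w)]$ for $j=1,2$. The intersection of these two elements is $[(x,w)]=m$. And $m\circ o=O$, because $w$ has no successor.

On the other hand $(x,w)\in k\setminus o$. By Lemma~\ref{lem:quasi}, $B\notin\mathsf{RIS}$.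
\end{proof}

\begin{remark}
Read in $A$, the elements \eqref{eq:values} satisfy every premise except (Q3). Indeed, a product in $A$ differs from the product in $B$ only if it contains $e$, which requires a pair starting at $r$ in the left factor; this happens only for $b;c=O\cup\{e\}$. Deleting $e$ switches on exactly one premise.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Propositions~\ref{prop:A}, \ref{prop:theta} and~\ref{prop:B}, the proper algebra $A$ has the homomorphic image $B=A/\theta$, which is not representable. Varieties are closed under homomorphic images, so $\mathsf{RIS}$ is not a variety. For (a), $A$ contains $\top$ and is closed under $\cup$ and $\cap$, and $\theta$ is compatible with these operations; an isomorphism of the $\tau$-algebra $A/\theta$ onto a proper $\tau$-algebra would in particular be a representation of $B$. Part (b) was shown after Proposition~\ref{prop:theta}.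
\end{proof}

\section{Quotients with an absorbing zero}\label{sec:zero}

The proof of Theorem~\ref{thm:pos} generalizes Example~\ref{ex:cut}. For each $\alpha\not\le\beta$ in $B$ we find a kept pair $(x,y)$ that separates $\alpha$ from $\beta$, and restrict all relations to the points lying between $x$ and $y$. Such an interval contains all midpoints of its pairs, so restriction preserves composition. The absorbing zero guarantees that the interval contains no deleted pair, so restriction factors through $B$. If the algebra is finite, a kept separating pair exists by Proposition~\ref{prop:delete}. In general the intersection of $\pi^{-1}(1)$ may contain no such pair, and we first change the base with the compactness theorem of first-order logic: a set of sentences has a model if each of its finite subsets has one.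

\begin{proof}[Proof of Theorem~\ref{thm:pos}]
Let $\pi\colon A\to B$ be a surjective homomorphism, where $A$ is proper with base $X$ and top $\top$, and let $\mathcal F=\pi^{-1}(1)$. Fix $\alpha\not\le\beta$ in $B$ and choose $R_0,Q_0\in A$ with $\pi(R_0)=\alpha$ and $\pi(Q_0)=\beta$.

\emph{Step 1: a kept separating pair.} Take a first-order language with a binary relation symbol $P_R$ for each $R\in A$ and two constants $x,y$. Let $\Sigma$ consist of the sentence saying that $P_\top$ is transitive, the universal closures of
\begin{gather*}
P_R(u,v)\Longrightarrow P_\top(u,v),\qquad P_{R;Q}(u,q)\Longleftrightarrow\exists v\,\big(P_R(u,v)\wedge P_Q(v,q)\big),\\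
P_{R\to Q}(u,v)\Longleftrightarrow\big(P_\top(u,v)\wedge\neg P_R(u,v)\big)\vee P_Q(u,v)
\end{gather*}
for all $R,Q\in A$, and the sentences $P_{R_0}(x,y)$, $\neg P_{Q_0}(x,y)$ and $P_F(x,y)$ for $F\in\mathcal F$. A finite subset of $\Sigma$ contains finitely many of the sentences $P_F(x,y)$, say for $F_1,\dots,F_n$. By Lemma~\ref{lem:filter}(b) and $\alpha\not\le\beta$, some pair lies in $(F_1\cap\dots\cap F_n\cap R_0)\setminus Q_0$. The set $X$, with $P_R$ interpreted as $R$ and $(x,y)$ as this pair, is a model of the finite subset. By compactness $\Sigma$ has a model, with base $X'$ and relations $R'$ $(R\in A)$. Thus $\top'$ is transitive, $R'\subseteq\top'$,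
\[
(R\to Q)'=(\top'\setminus R')\cup Q',\qquad (R;Q)'=R';Q',
\]
and $(x,y)$ lies in $R_0'\setminus Q_0'$ and in $F'$ for every $F\in\mathcal F$.

\emph{Step 2: labels.} We want to decide membership of a pair in an element of $B$ rather than of $A$. For $\varepsilon\in\top'$ put
\[
U(\varepsilon)=\{R\in A\mid\varepsilon\in R'\},\qquad L(\varepsilon)=\{\pi(R)\mid R\in U(\varepsilon)\}\subseteq B,
\]
and call $\varepsilon$ \emph{kept} if $\mathcal F\subseteq U(\varepsilon)$. Note that $1=\pi(\top)\in L(\varepsilon)$.
\begin{enumerate}
\item[(L1)] \emph{If $\varepsilon$ is not kept, then $L(\varepsilon)=B$.} Take $F\in\mathcal F$ with $\varepsilon\notin F'$. For each $R\in A$ we have $\varepsilon\in\top'\setminus F'\subseteq(F\to R)'$ and $\pi(F\to R)=1\to\pi(R)=\pi(R)$.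
\item[(L2)] \emph{If $\varepsilon$ is kept, $Q\in U(\varepsilon)$ and $\pi(Q)\le\pi(R)$, then $R\in U(\varepsilon)$. In particular, $R\in U(\varepsilon)$ if and only if $\pi(R)\in L(\varepsilon)$.} By Lemma~\ref{lem:filter}(a), $Q\to R\in\mathcal F$, so $\varepsilon$ lies in $Q'$ and in $(\top'\setminus Q')\cup R'$, hence in $R'$.
\item[(L3)] \emph{If $(u,v),(v,q)\in\top'$, $\gamma\in L(u,v)$ and $\delta\in L(v,q)$, then $\gamma;\delta\in L(u,q)$.} Write $\gamma=\pi(R)$, $\delta=\pi(Q)$ with $(u,v)\in R'$, $(v,q)\in Q'$. Then $(u,q)\in(R;Q)'$ and $\pi(R;Q)=\gamma;\delta$.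
\end{enumerate}
Property (L1) is the phenomenon of Example~\ref{ex:decoy}: a deleted pair carries every label, including $0$. The pair $(x,y)$ is kept, and $0\notin L(x,y)$: if $Q\in U(x,y)$ and $\pi(Q)=0\le\beta=\pi(Q_0)$, then $Q_0\in U(x,y)$ by (L2), which is false.

\emph{Step 3: the interval contains only kept pairs.} Let $Y$ be the set of $v\in X'$ such that $v=x$ or $(x,v)\in\top'$, and $v=y$ or $(v,y)\in\top'$. Then $x,y\in Y$, and $\top_Y=\top'\cap Y^2$ is transitive. We claim that $0\notin L(u,v)$ for every $(u,v)\in\top_Y$. Suppose $0\in L(u,v)$. If $u\ne x$, then $(x,u)\in\top'$ and $1\in L(x,u)$, so (L3) gives $0=1;0\in L(x,v)$; if $u=x$ this holds already. If $v\ne y$, then $(v,y)\in\top'$ and $1\in L(v,y)$, so (L3) gives $0=0;1\in L(x,y)$; if $v=y$ this holds already. This contradicts Step~2. By (L1), every pair of $\top_Y$ is kept. This is the only step that uses $1;0=0$ and $0;1=0$.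

\emph{Step 4: restriction to the interval.} Define $\varphi_{\alpha,\beta}(\gamma)=\{\varepsilon\in\top_Y\mid\gamma\in L(\varepsilon)\}$ for $\gamma\in B$. By Step~3 and (L2),
\[
\varphi_{\alpha,\beta}(\pi(R))=R'\cap Y^2\qquad(R\in A).
\]
We show that $\varphi_{\alpha,\beta}$ is a homomorphism to the proper algebra of all subsets of $\top_Y$. For implication, $(R\to Q)'\cap Y^2=(\top_Y\setminus R')\cup(Q'\cap Y^2)$. For composition, $(R'\cap Y^2);(Q'\cap Y^2)\subseteq(R;Q)'\cap Y^2$ because $R';Q'=(R;Q)'$. Conversely let $u,q\in Y$, $(u,v)\in R'$ and $(v,q)\in Q'$. Either $u=x$ or $(x,u)\in\top'$, and $(u,v)\in\top'$, so $(x,v)\in\top'$ by transitivity. Either $q=y$ or $(q,y)\in\top'$, and $(v,q)\in\top'$, so $(v,y)\in\top'$. Hence $v\in Y$, and $(u,q)\in(R'\cap Y^2);(Q'\cap Y^2)$. Finally, $\varphi_{\alpha,\beta}(0)=\varnothing$ by Step~3, and $(x,y)\in\varphi_{\alpha,\beta}(\alpha)\setminus\varphi_{\alpha,\beta}(\beta)$ by Step~1.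

\emph{Step 5: gluing.} Carry out Steps 1--4 for every pair $\alpha\not\le\beta$ in $B$, make the bases $Y$ disjoint, and let $\varphi$ be the union of the maps $\varphi_{\alpha,\beta}$ as in Lemma~\ref{lem:union}. If $\alpha\ne\beta$, then $\alpha\not\le\beta$ or $\beta\not\le\alpha$ by Lemma~\ref{lem:order}, so one of the maps separates them. Thus $\varphi$ is a representation of $B$ with $\varphi(0)=\varnothing$. If $B$ has one element, the family is empty and $B$ is represented by $\{\varnothing\}$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:zero}]
The proof of Lemma~\ref{lem:union} gives closure under subalgebras and products, since a subalgebra contains the constant $\varnothing$ and a union of empty relations is empty. The equations $0\to a=1$ and $0;1=0=1;0$ hold in the class, so they hold in every homomorphic image $B$ of a member. Then $0$ is the least element of $B$, and Theorem~\ref{thm:pos} represents $B$ with $0$ sent to $\varnothing$. By Birkhoff's theorem the class is a variety.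
\end{proof}

The same argument applies to homomorphisms for $\to$ and $;$ alone: if a proper algebra contains $\varnothing$, then in any homomorphic image the image of $\varnothing$ is least and absorbing, so the image is representable. The failure in Theorem~\ref{thm:main} is therefore caused entirely by the possible absence of the empty relation. In the algebra $B$ of that theorem Step~3 breaks down visibly: the deleted pair $(r,w)$ lies in the interval between $x$ and $w$, and $(x,w)\in1\circ0$ through $r_1$, so $1\circ0\ne0$.

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]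
The algebra $B$ of Theorem~\ref{thm:main} is a homomorphic image of a representable algebra, has a least element $0$ with $0;1=0$, and is not representable. So $1;0=0$ cannot be dropped.

For an algebra $C$ let $C^{\mathrm{op}}$ be $C$ with the order of composition reversed. If $C$ is proper with top $\top$, put $R^{-1}=\{(y,x)\mid(x,y)\in R\}$. Then $\top^{-1}$ is transitive, $(R\to Q)^{-1}=(\top^{-1}\setminus R^{-1})\cup Q^{-1}$ and $(Q;R)^{-1}=R^{-1};Q^{-1}$, so $R\mapsto R^{-1}$ represents $C^{\mathrm{op}}$. Hence $C$ is representable if and only if $C^{\mathrm{op}}$ is. Now $B^{\mathrm{op}}$ is a homomorphic image of the representable algebra $A^{\mathrm{op}}$, has the same order and least element as $B$, satisfies $1;0=0$, and is not representable. So $0;1=0$ cannot be dropped.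
\end{proof}

\begin{thebibliography}{9}
\bibitem{LS} Andrew Lewis-Smith and Ja\v{s} \v{S}emrl, \emph{Implication Algebras and Implication Semigroups of Binary Relations}, arXiv:2301.02266 (2023).
\end{thebibliography}
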